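# When $|V(G)|\le\frac{84}{83}\chi(G)$, the on-line choice number equals the chromatic number

## 1. A linear bound for on-line choosability

All graphs are finite, simple and have at least one vertex. $\chi(G)$ is the chromatic number, $\mathrm{ch}(G)$ the choice number and $\mathrm{ch}^{OL}(G)$ the on-line choice number; the last two are defined below.

**Theorem 1.** If $|V(G)|\le \frac{84}{83}\,\chi(G)$, then $\mathrm{ch}^{OL}(G)=\chi(G)$. In particular there is a constant $a>1$ such that every graph $G$ with $|V(G)|\le a\,\chi(G)$ satisfies $\mathrm{ch}^{OL}(G)=\chi(G)$.

The problem of whether such an $a$ exists is taken from Jonathan A. Noel, "Choosability of Graphs with Bounded Order: Ohba's Conjecture and Beyond", arXiv:1309.0225 (2013). Two earlier bounds of the same kind allow an excess over $\chi$ of square-root order: Kozik, Micek and Zhu have $\mathrm{ch}^{OL}(G)=\chi(G)$ when $|V(G)|\le\chi(G)+\sqrt{\chi(G)}$, and Carraher et al. have it when $|V(G)|\le\chi(G)+2\sqrt{\chi(G)-1}$. Theorem 1 allows an excess that is linear in $\chi(G)$.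

The hypothesis says that in an optimal colouring nearly all colour classes are single vertices. If $k=\chi(G)$ and $|V(G)|=k+s$, then at most $s\le k/83$ of the classes have two or more vertices. The proof turns this abundance of singletons into a buffer.

## 2. The token game

**Definition (choice number).** $\mathrm{ch}(G)$ is the least $k$ such that for any assignment of lists of size $k$ to the vertices of $G$ there is a proper colouring in which every vertex receives a colour from its list.

**Definition (on-line $k$-list colouring game).** Lister and Painter play on $G$. At the start every vertex is uncoloured and has $k$ tokens. In each round Lister chooses a nonempty set $M$ of uncoloured vertices and removes one token from each vertex of $M$. Painter then chooses an independent set $I\subseteq M$ and colours all vertices of $I$, for the rest of the game. Lister wins if at the end of a round, after Painter's move, some uncoloured vertex has no token left. Painter wins if every vertex is eventually coloured. $G$ is *on-line $k$-choosable* if Painter has a winning strategy, and $\mathrm{ch}^{OL}(G)$ is the least such $k$.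

One round is one colour, and $M$ is the set of uncoloured vertices whose lists contain it. The difference from ordinary list colouring is that Painter sees the lists one colour at a time. A vertex may lose its last token and be coloured in the same round; that is harmless.

**The inequalities $\mathrm{ch}^{OL}(G)\ge\mathrm{ch}(G)\ge\chi(G)$.** The second holds because all lists may be equal. For the first, suppose lists $L(v)$ of size $k$ admit no proper colouring. Lister goes through the colours $c$ one by one and plays $M_c=\{v \text{ uncoloured}: c\in L(v)\}$, skipping $c$ if this set is empty. If all vertices got coloured, giving $v$ the colour of the round in which it was coloured would be a proper colouring from the lists. So some vertex stays uncoloured through all $k$ of its colours, and it has no token left. Lister has won.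

**Example ($K_{3,3}$ with two tokens).** Give the three vertices of each side the lists $\{1,2\},\{2,3\},\{3,1\}$. Each colour is missing from one list on each side, so each side uses at least two colours in a list colouring, and the two sides use disjoint sets of colours. That needs four colours, and there are three. So $\mathrm{ch}(K_{3,3})>2$, and Lister wins the game with two tokens per vertex.

**Example (cliques).** Suppose the uncoloured vertices form a clique of size $q$ and each has at least $q$ tokens. Painter colours any one vertex of $M$ in each round. If a vertex is still uncoloured after a round, then at most $q-1$ rounds have been played, since each colours another vertex; so it has lost at most $q-1$ tokens and has one left. Painter wins. Call this the *clique rule*.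

## 3. No constant above $2$

The example $K_{3,3}$ is the first member of a family that shows how far one could hope to go. Write $H\vee K$ for the join (disjoint union plus all edges between), and $K_{3*r}$ for the complete $r$-partite graph with all parts of size $3$.

**Theorem 3.**

(a) For every graph $H$ on $N\ge1$ vertices and every $t\ge41N$, $\mathrm{ch}^{OL}(H\vee K_t)=\chi(H\vee K_t)=\chi(H)+t$.

(b) The linear order in $N$ is optimal: for every $r\ge2$, the graph $K_{3*r}\vee K_{r-2}$ (where $N=3r$) has $\mathrm{ch}>\chi$.

(c) The graphs in (b) have $|V|=2\chi+2$, and $\chi=2r-2$ is an arbitrary positive even number. Hence no $a>2$ has the property in Theorem 1, even with $\mathrm{ch}$ in place of $\mathrm{ch}^{OL}$. So the supremum of admissible constants lies in $[84/83,\,2]$.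

In (b), $K_0$ is empty, and $t=r-2=\frac N3-2$. So for no $c<\frac13$ can "$t\ge cN$" replace "$t\ge41N$" in (a): for large $N=3r$ we have $\frac N3-2\ge cN$. The exact supremum in (c) is not determined here. That it equals $2$ would follow from the on-line version of Ohba's conjecture.

**Proof of (b).** Put $t=r-2$ and $G=K_{3*r}\vee K_t$. Then $\chi(G)=r+t=2r-2$. Let $A,B,C$ be disjoint colour sets of size $r-1$. In each part of size $3$ assign the lists $A\cup B$, $B\cup C$, $C\cup A$ to the three vertices; assign $A\cup B$ to each vertex of $K_t$. All lists have size $2r-2=\chi(G)$.

Take a proper colouring from these lists. Distinct parts use disjoint sets of colours. A part of size $3$ uses at least two colours, because every colour is missing from one of its three lists. So at least $2r+t=3r-2$ colours occur, but only $3(r-1)=3r-3$ exist. This is a contradiction, so $\mathrm{ch}(G)>\chi(G)$. $\blacksquare$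

**Proof of (c).** With $k=2r-2$ we have $|V(G)|=3r+(r-2)=4r-2=2k+2$. Given $a>2$, choose an even $k$ with $2k+2\le ak$ and take $r=(k+2)/2$. Then $|V|\le a\chi$ and $\mathrm{ch}^{OL}\ge\mathrm{ch}>\chi$. With Theorem 1, the supremum lies in $[84/83,2]$. $\blacksquare$

Part (a) and Theorem 1 remain.

## 4. Reduction to complete multipartite graphs

**Theorem 2.** Let $G$ be a complete multipartite graph with $k$ parts. Let $m\ge1$ be the number of parts with at least two vertices, and let $N$ be the total number of vertices in those parts. If $k>40N+2m$, then $G$ is on-line $k$-choosable.

The purpose of this section is to derive Theorem 1 and Theorem 3(a) from Theorem 2. The link is that adding edges only hurts Painter: if $G'$ arises from $G$ by adding edges, every independent set of $G'$ is independent in $G$, so a Painter strategy on $G'$ is valid on $G$.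

**Theorem 2 implies Theorem 1.** Let $k=\chi(G)$ and $s=|V(G)|-k$, so $s\le k/83$. Take a $k$-colouring of $G$ and add all edges between different colour classes. The result $G'$ is complete $k$-partite, and it is enough to show that $G'$ is on-line $k$-choosable, since $\mathrm{ch}^{OL}(G)\ge\chi(G)$ always.

If $s=0$, then $G'=K_k$ and the clique rule applies. If $s\ge1$, then $s=\sum(p_i-1)$ over the parts of size $p_i\ge2$. Each term is at least $1$, so $1\le m\le s$, and $N=m+s$. Hence
$$40N+2m=40s+42m\le82s\le\tfrac{82}{83}k<k ,$$
and Theorem 2 applies. $\blacksquare$

**Theorem 2 implies Theorem 3(a).** Clearly $\chi(H\vee K_t)=\chi(H)+t=:k$. Take an optimal colouring of $H$ and add all edges of $H$ between different classes; with $K_t$ this gives a complete $k$-partite graph. If all classes are singletons, it is $K_k$ and the clique rule applies. Otherwise let $N'\le N$ be the number of vertices in non-singleton classes and $m\le N'/2$ the number of such classes. Then $k\ge41N+1>41N'\ge40N'+2m$, and Theorem 2 applies. $\blacksquare$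

From now on $G$ is as in Theorem 2. Let $P_1,\dots,P_m$ be the non-singleton parts, $p_i=|P_i|\ge2$, $N=\sum_ip_i$, and let $S$ be the set of the $k-m$ vertices that form singleton parts.

## 5. One pair and $k-1$ singletons, by hand

Let $m=1$, $P_1=\{x,x'\}$, $|S|=k-1$, with $k$ tokens each. Painter wins for every $k\ge2$. As long as $x,x'$ are both uncoloured and $j$ vertices of $S$ are uncoloured, we keep this invariant: *every uncoloured vertex has at least $j+1$ tokens*. It holds at the start with $j=k-1$. In a round:

* If $x,x'\in M$, Painter colours both. What is left is a clique of size $j$ with at least $j$ tokens each, and the clique rule wins.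
* If $M$ is just one of $x,x'$, say $M=\{x\}$, Painter colours $x$. What is left is a clique of size $j+1$ in which nobody remaining has lost a token in this round, so each has at least $j+1$ tokens, and the clique rule wins.
* Otherwise $M$ contains a vertex of $S$ and not both of $x,x'$. Painter colours a vertex of $S$. Now $j$ drops by $1$ and each vertex has lost at most one token, so the invariant survives.

When $j=0$ only the first two cases can occur, so the game ends well.

The number $j+1$ is a count of "rounds still reserved": one for each uncoloured singleton and one for the pair. It will become $R$ below. In the third case a vertex of $P_1$ that Lister left out of $M$ *gains*: its number of tokens stays while the reserve shrinks.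

## 6. Three strategies that fail

**Always feed the singletons.** Let Painter colour a vertex of $S$ whenever $M$ meets $S$. Take $G=K_{3,3}\vee K_t$, so $k=t+2$. Lister plays $M=$ all uncoloured vertices for $t$ rounds. Painter uses up $S$, and each vertex of $K_{3,3}$ has $k-t=2$ tokens left. By the example in Section 2, Lister wins. Here $N=6$ and $m=2$, so for large $t$ this graph satisfies the hypothesis of Theorem 2; the strategy is at fault. Some rounds in which $M$ meets $S$ must go to the big parts.

**Never feed the singletons first.** Let Painter colour $M\cap P_i$ for some $i$ whenever $M$ meets $\bigcup P_i$. Take one pair $\{x,x'\}$ and $k-1\ge2$ singletons. Lister plays $S\cup\{x\}$ and then $S\cup\{x'\}$. Painter colours $x$ and $x'$, and now $k-1$ singletons have $k-2$ tokens each. Lister plays all uncoloured vertices of $S$ for $k-2$ rounds; at most $k-2$ of them get coloured, and one is left without a token. The pair was allowed one round taken from the singletons, and it used two.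

So each part $P_i$ may take from the singletons *at most one* round. We say that the part is *fired* in that round. If $M\supseteq P_i$, firing finishes the part. But Lister can leave out a few vertices of $P_i$ each time, and those left over at the firing have no reserved round any more. They must survive on the gains they collected while being left out. Painter will therefore wait until the left-over vertices have gained enough. The problem is to measure "enough".

**Exponential weights.** Let $y_v$ be the surplus of tokens on $v$ over the number of reserved rounds. After the firing, Lister may play sets $M$ that avoid $S$ and meet many parts; Painter can serve only one part, and every other vertex of $M$ loses one unit of surplus. A natural potential gives a vertex with surplus $y$ the weight $2^{-y}$, and Painter serves the part of largest weight in $M$. This already fails with three parts: if $M$ has one vertex of weight $w$ in each, one weight disappears and two double, so the sum goes from $3w$ to $4w$.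

Slower weights cure this. Give $v\in P_i$ the weight $(1+\lambda_i)^{-y_v}$ with $\sum_i\lambda_i=\frac18$. If $A$ is the largest weight of $M$ in one part, the served part removes $A$, and the others grow by at most $\sum_i\lambda_iA=\frac A8$. So the potential falls by at least $\frac78A$. A vertex with $y_v=0$ has weight $1$, so surpluses stay positive as long as the total is below $1$.

The method breaks at the *firing*. Suppose we fire $P_i$ when the left-out vertices have total weight at most $\theta_i$. Firing may put $\theta_i$ into the potential, so we need $\sum_i\theta_i<1$, hence $\theta_i<\frac1m$ for some $i$. How long may Lister keep $P_i$ waiting? In each waiting round the left-out weight exceeds $\theta_i$, and each left-out vertex gains a unit, so the total weight of $P_i$, which starts at $p_i$, falls by about $\lambda_i\theta_i$. With $\lambda_i$ proportional to $p_i$, that is $\lambda_i=\frac{p_i}{8N}$, this bounds the waiting by about $p_i/(\lambda_i\theta_i)=8N/\theta_i$, which exceeds $8Nm$ for some $i$. We need a bound linear in $N$, and $m$ can be as large as $N/2$. A threshold that does not depend on $m$, say $\theta_i=1/e$, would give waiting time $O(N)$, but the firings could then put $m/e$ into the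 potential.

## 7. Reciprocal weights near the danger line

We want a weight for fired parts that is still $1$ at the danger line, is much smaller than $1/e$ at surplus about $1/\lambda_i$, and can still be controlled when Lister avoids $S$.

Look again at what Painter can pay for. The served part removes $A$, and $A$ is at least the weight of *every single vertex* of $M$. Suppose each vertex of $M$ grows by a factor of about $1+(\text{its own weight})$. Then the total growth is at most about $\sum w_v\cdot\max w_v\le\Omega A$, where $\Omega$ is the whole potential, and this is affordable if $\Omega$ is small. The function whose relative growth under a unit step down is about its own value is $1/y$: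
$$\frac1{y-1}=\frac1y\Bigl(1+\frac1{y-1}\Bigr).$$
So fired parts can use $1/y$ from $y=1$ out to $y\approx1/\lambda_i$, where its growth rate has dropped to $\lambda_i$, and the exponential beyond. At surplus $1/\lambda_i$ this weight is about $\lambda_i$, whereas the exponential is about $1/e$. Since $\sum\lambda_i=\frac18$, all firings together will put only a constant less than $1$ into the potential, with a firing threshold of $1/e$ for every part.

**Definition (weights).** Put
$$\lambda_i=\frac{p_i}{8N},\qquad Y_i=\lceil1/\lambda_i\rceil,\qquad u_i(y)=(1+\lambda_i)^{-y}\quad(y\in\mathbb Z),$$
$$\varphi_i(y)=\begin{cases}1/y&1\le y\le Y_i,\\[2pt]\dfrac1{Y_i}(1+\lambda_i)^{-(y-Y_i)}&y\ge Y_i,\end{cases}\qquad(y\ge1 \text{ an integer}).$$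

We have $\sum_i\lambda_i=\frac18$, so $\lambda_i\le\frac18$ and $Y_i\ge8$. The two formulas for $\varphi_i$ agree at $Y_i$. Both $u_i$ and $\varphi_i$ are decreasing, and $\varphi_i(1)=1$.

**Definition (state of the game).** Each $P_i$ is *unfired* or *fired*; all are unfired at the start, and a fired part stays fired. Let $t_v$ be the number of tokens left on $v$, and
$$R=\#\{\text{uncoloured vertices of }S\}+\#\{\text{unfired parts}\},\qquad y_v=t_v-R .$$
An uncoloured vertex $v\in P_i$ has the weight
$$w_v=\begin{cases}\frac1{4N}u_i(y_v)&P_i\text{ unfired},\\ \varphi_i(y_v)&P_i\text{ fired,}\end{cases}$$
and $\Omega$ is the sum of $w_v$ over all uncoloured $v\in\bigcup_iP_i$.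

We shall show that $y_v\ge1$ on fired parts, so that the weight is defined. At the start $R=(k-m)+m=k$, every $y_v=0$, and $\Omega=N\cdot\frac1{4N}=\frac14$.

**Example.** For $m=1$, $p_1=N=2$: $\lambda_1=\frac18$, $Y_1=8$, $u_1(y)=(8/9)^y$. Numerically $u_1(8)\approx0.390>1/e\approx0.368>0.346\approx u_1(9)$. If one vertex of the pair is left out of $M$, a threshold of $1/e$ means: fire only if that vertex has surplus at least $9$. After the firing its weight is at most $\varphi_1(9)=\frac18\cdot\frac89=\frac19$, about a third of $u_1(9)$.

## 8. Painter's strategy and the motion of the surpluses

Let $M$ be Lister's set. In the description of a round, "uncoloured", $y_v$ and $w_v$ refer to the start of the round.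

**Main round** ($M\cap S\ne\emptyset$). For each unfired $P_i$ let
$$C_i=\sum_{v\in P_i\setminus M,\ v\text{ uncoloured}}u_i(y_v).$$

* *Firing round.* If some unfired $P_i$ has $C_i\le1/e$, choose one such $i$, declare $P_i$ fired and colour $M\cap P_i$. If $M\cap P_i=\emptyset$, colour one vertex of $M\cap S$ instead.
* *Non-firing main round.* Otherwise colour one vertex of $M\cap S$.

**Side round** ($M\cap S=\emptyset$). Let $A_j=\sum_{v\in M\cap P_j}w_v$. Choose $j_0$ with $A_{j_0}$ maximum and colour $M\cap P_{j_0}$. Write $A=A_{j_0}$ for this round. Since $M\neq\emptyset$ and weights are positive, $A>0$.

All moves are legal, since subsets of one part are independent.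

**How $R$ and $y$ move.** In a non-firing main round one vertex of $S$ is coloured, so $R$ drops by exactly $1$. In a firing round $R$ drops by $1$ for the fired part, and by one more if a vertex of $S$ is coloured; so it drops by $1$ or $2$. In a side round $R$ does not change. Since $t_v$ drops by $1$ exactly when $v\in M$, a vertex $v$ that stays uncoloured obeys:

(i) in a main round $y_v$ does not decrease, and if $v\notin M$ it increases by at least $1$;

(ii) in a side round $y_v$ drops by $1$ if $v\in M$ and is unchanged otherwise.

**Vertices of $S$ never run out.** For $v\in S$ uncoloured, $y_v$ starts at $0$; it does not decrease in main rounds by (i), nor in side rounds, where $v\notin M$. So $t_v=y_v+R\ge R\ge1$, because $R$ counts $v$.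

## 9. The potential stays below $\frac{25}{64}$

This section controls fired parts, and at the same time bounds the total damage that side rounds can do.

**Claim 1.** At all times $\Omega\le\frac{25}{64}$, and every uncoloured vertex of a fired part has $y_v\ge2$. In every side round $\Omega$ decreases by at least $\frac{31}{64}A$.

*Proof.* By induction over the rounds we maintain

(J1) $y_v\ge1$ for every uncoloured $v$ in a fired part;

(J2) $\Omega\le\frac14+\frac98\sum_{i\text{ fired}}\lambda_i$.

Both hold at the start. Together they give more. By (J2), $\Omega\le\frac14+\frac98\cdot\frac18=\frac{25}{64}<1$. A fired vertex with $y_v=1$ would have weight $\varphi_i(1)=1>\Omega$, which is impossible; so (J1) and (J2) imply $y_v\ge2$ on fired parts. It remains to show that each kind of round preserves (J1) and (J2).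

**Step 1: main rounds.** The aim is to show that a main round increases $\Omega$ only by a firing, and then by at most $\frac98\lambda_i$.

By (i) no $y_v$ decreases, and $u_i$, $\varphi_i$ are decreasing. So no weight increases and (J1) survives, except that on a part fired in this round the weight function changes. Let $P_i$ be that part. Its vertices that remain uncoloured are exactly the uncoloured $v\in P_i\setminus M$. For such $v$,
$$(1+\lambda_i)^{-y_v}=u_i(y_v)\le C_i\le\frac1e ,$$
so $y_v\ge1/\ln(1+\lambda_i)\ge1/\lambda_i$, and $y_v\ge Y_i$ because $y_v$ is an integer. As $y_v$ does not decrease in the round, it is at least $Y_i\ge8$ afterwards, which gives (J1), and the new weight is at most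
$$\varphi_i(y_v)=\frac1{Y_i}(1+\lambda_i)^{Y_i}u_i(y_v)\le\lambda_i(1+\lambda_i)^{1/\lambda_i+1}u_i(y_v)\le e(1+\lambda_i)\lambda_i\,u_i(y_v).$$
Here we used $1/\lambda_i\le Y_i\le1/\lambda_i+1$ and $(1+\lambda_i)^{1/\lambda_i}\le e$. Summing over $v$, the new weights on $P_i$ total at most
$$e(1+\lambda_i)\lambda_iC_i\le(1+\lambda_i)\lambda_i\le\tfrac98\lambda_i .$$
So $\Omega$ grows by at most $\frac98\lambda_i$ while $i$ joins the sum in (J2), and (J2) survives.

**Step 2: side rounds.** The aim is to show that the removed weight $A$ outweighs all the growth.

Colouring $M\cap P_{j_0}$ removes $A$. Only vertices $v\in M\cap P_i$ with $i\ne j_0$ change otherwise, and their $y_v$ drops by $1$. There are two kinds of growth.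

*Growth at rate $\lambda_i$.* If $P_i$ is unfired, or if it is fired and $y_v>Y_i$, then the step from $y_v$ to $y_v-1$ multiplies $w_v$ by $1+\lambda_i$, so $w_v$ increases by exactly $\lambda_iw_v$. In total this is at most $\sum_i\lambda_iA_i\le\frac18A$, because $A_i\le A$.

*Growth on the reciprocal range.* Let $L$ be the set of $v\in M\cap P_i$, $i\ne j_0$, with $P_i$ fired and $2\le y_v\le Y_i$. For $v\in L$, $w_v=1/y_v$ increases by
$$\frac1{y_v-1}-\frac1{y_v}=\frac{w_v}{y_v-1}.$$
By the induction hypothesis every fired vertex has $y_v\ge2$, so these are all the remaining vertices. If $L\ne\emptyset$, let $y^*=\min_{v\in L}y_v$. Then $1/y^*$ is the weight of a vertex of $M$, so $1/y^*\le A$; also $A\le\Omega<1$. The vertices of $L$ are not coloured in this round, so their total weight is at most $\Omega-A$. The increase over $L$ is therefore at most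
$$\frac{\Omega-A}{y^*-1}\le\frac{\Omega-A}{1/A-1}=\frac{A(\Omega-A)}{1-A}\le A\,\Omega .$$
The last inequality says $\Omega-A\le\Omega-\Omega A$, which is true because $\Omega\le1$. If $L=\emptyset$ the increase is $0$.

Altogether $\Omega$ decreases by at least
$$\Bigl(1-\tfrac18-\Omega\Bigr)A\ge\Bigl(1-\tfrac18-\tfrac{25}{64}\Bigr)A=\tfrac{31}{64}A .$$
So (J2) survives. Fired vertices had $y_v\ge2$ before the round, so they have $y_v\ge1$ after it, and (J1) survives. $\blacksquare$

**Total damage of side rounds.** $\Omega$ starts at $\frac14$, is never negative, and increases only at firings, in total by at most $\frac98\sum\lambda_i=\frac9{64}$. Each side round lowers it by at least $\frac{31}{64}A$. Hence, over all side rounds played so far,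
$$\sum_{\text{side rounds}}A\le\frac{25/64}{31/64}=\frac{25}{31}.\tag{1}$$

## 10. How long a part can stay unfired

The purpose now is to show that Lister cannot keep a part unfired for long, so that $R$ is still large while any part is unfired. For an unfired part put
$$E_i=\sum_{v\in P_i\text{ uncoloured}}u_i(y_v).$$
At the start $E_i=p_i$.

**Claim 2.** While $P_i$ is unfired, $E_i\le\frac{87}{62}p_i<1.41\,p_i$, and fewer than $35N$ non-firing main rounds have occurred.

*Proof.* **Step 1: bounding the increases of $E_i$.** By (i), $E_i$ does not increase in a main round. In a side round only the vertices of $M\cap P_i$ can raise it, each by at most $\lambda_iu_i(y_v)$. Since $P_i$ is unfired, $\sum_{v\in M\cap P_i}u_i(y_v)=4N A_i$. So the increase is at most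
$$\lambda_i\cdot4NA_i\le4N\lambda_iA=\frac{p_i}2A .$$
By (1) all increases together are at most $\frac{25}{62}p_i$. Hence $E_i\le\bigl(1+\frac{25}{62}\bigr)p_i=\frac{87}{62}p_i<1.41p_i$. As $E_i\ge0$, the total of all *decreases* of $E_i$ is also at most $\frac{87}{62}p_i<1.41p_i$.

**Step 2: each waiting round costs $E_i$ a fixed amount.** Consider a non-firing main round. As $P_i$ is unfired now, it was unfired then, and since Painter did not fire, $C_i>1/e$. No vertex of $P_i$ is coloured. Each uncoloured $v\in P_i\setminus M$ gains at least $1$ in $y_v$, so its term is divided by at least $1+\lambda_i$; the other terms do not increase. So $E_i$ decreases by at least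
$$\Bigl(1-\frac1{1+\lambda_i}\Bigr)C_i=\frac{\lambda_i}{1+\lambda_i}C_i>\frac{\lambda_i}{e(1+\lambda_i)} .$$

**Step 3: counting.** By Steps 1 and 2, and since $p_i/\lambda_i=8N$ and $1+\lambda_i\le\frac98$, the number of non-firing main rounds so far is less than
$$1.41\,p_i\cdot\frac{e(1+\lambda_i)}{\lambda_i}\le1.41\cdot e\cdot\tfrac98\cdot8N=1.41\cdot9e\,N<35N ,$$
where $1.41\cdot9e\approx34.50$. $\blacksquare$

The factor $p_i/\lambda_i=8N$ does not depend on $i$, and the threshold $1/e$ does not depend on $m$: this is the linear bound that was out of reach in Section 6.

**Claim 3.** While some part is unfired, $R>5N$.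

*Proof.* $R$ starts at $k$. By Claim 2 fewer than $35N$ non-firing main rounds have occurred, each lowering $R$ by $1$. At most $m$ firing rounds have occurred, each lowering $R$ by at most $2$. Side rounds do not change $R$. So $R\ge k-35N-2m>5N$, by the hypothesis $k>40N+2m$. $\blacksquare$

## 11. Every uncoloured vertex keeps a token

We complete the proof of Theorem 2 by checking that after every round each uncoloured vertex $v$ has $t_v\ge1$.

**Step 1: $v\in S$.** This was shown in Section 8.

**Step 2: $v$ in a fired part.** By Claim 1, $t_v=y_v+R\ge2+0$.

**Step 3: $v\in P_i$ with $P_i$ unfired.** The surplus may be negative here, but not below $-5N$, and the reserve covers it. We have $t_v=y_v+R$ with $R>5N$ by Claim 3. If $y_v\ge0$ we are done. Let $y_v=-b<0$. By Claim 2,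
$$(1+\lambda_i)^b=u_i(y_v)\le E_i<1.41\,p_i .$$
Moreover
$$\ln(1+\lambda_i)=\int_1^{1+\lambda_i}\frac{dx}x\ge\frac{\lambda_i}{1+\lambda_i}\ge\frac89\lambda_i=\frac{p_i}{9N}.$$
Therefore
$$b\le9N\,\frac{\ln(1.41\,p_i)}{p_i}\le9N\,\frac{\ln2.82}2<5N<R .$$
The middle inequality holds because $x\mapsto\ln(1.41x)/x$ has derivative $(1-\ln(1.41x))/x^2$, so it is decreasing for $x\ge e/1.41\approx1.93$, and $p_i\ge2$. Numerically $\frac92\ln2.82\approx4.67$. So $t_v=R-b>0$.

**Step 4: the game ends.** By Steps 1 to 3 Lister never wins. Every round removes at least one token and there are finitely many tokens, so the game ends, and it can end only with all vertices coloured. So Painter wins with $k$ tokens per vertex, and $G$ is on-line $k$-choosable. This proves Theorem 2, and by Section 4 also Theorem 1 and Theorem 3(a). $\blacksquare$
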